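# Integral residuated lattices and the amalgamation property

## 1. When multiplication is the meet

Two algebras share a common subalgebra. Can they both be placed inside a third algebra so that the shared part is not torn in two? For integral residuated lattices the problem of deciding this comes from Peter Jipsen, Simon Santschi, "Residuated lattices do not have the amalgamation property", arXiv:2504.16111 (2025). We begin with a special case where the answer is yes: the case where the multiplication is idempotent.

**Definition (residuated lattice).** A residuated lattice is an algebra $\langle R,\wedge,\vee,\cdot,\backslash,/,1\rangle$ such that $\langle R,\cdot,1\rangle$ is a monoid, $\langle R,\wedge,\vee\rangle$ is a lattice, and for all $a,b,c\in R$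
$$a\cdot b\le c \iff b\le a\backslash c \iff a\le c/b. \tag{1}$$
It is integral if $x\le 1$ for all $x$. Residuated lattices form a variety, and the integral ones form a subvariety.

So $a\backslash c$ is the greatest $z$ with $az\le c$, and $c/b$ is the greatest $z$ with $zb\le c$. A small example is the chain $0<s<1$ with unit $1$, $0$ absorbing and $s\cdot s=0$. There $s\backslash 0=s$, because $ss=0\le 0$ while $s1=s\not\le 0$.

We shall use the following textbook facts all the time.

1. Multiplication distributes over binary joins on both sides. Indeed $a(b\vee c)\le d$ iff $b\vee c\le a\backslash d$ iff $b\le a\backslash d$ and $c\le a\backslash d$ iff $ab\vee ac\le d$, for every $d$. The other side is symmetric. Hence multiplication is order-preserving: if $b\le c$ then $ac=a(b\vee c)=ab\vee ac\ge ab$.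
2. $1\backslash a=a=a/1$; also $1\le a\backslash b$ iff $a\le b$ iff $1\le b/a$; and $(b/a)a\le b$. Each is (1) with suitable entries.
3. In an integral residuated lattice, $ab\le a\cdot 1=a$ and $ab\le 1\cdot b=b$. Also, if $a\le b$ then $a\backslash b=b/a=1$, by fact 2 and $x\le 1$.
4. Homomorphisms preserve order, because $a\le b$ means $a\vee b=b$.

A homomorphism must preserve all the operations, residuals included, and an embedding is an injective homomorphism. The residuals matter. In the chain $0<t<s<1$ with unit $1$ and all products of non-units equal to $0$, the subset $\{0,t,1\}$ is closed under $\wedge,\vee,\cdot,1$. It is not a subalgebra, because $t\backslash 0=s$ is missing.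

**Definition (amalgamation property).** A class $\mathsf K$ has the amalgamation property (AP) if for each pair of embeddings $\varphi_B\colon\mathbf A\to\mathbf B$, $\varphi_C\colon\mathbf A\to\mathbf C$ with $\mathbf A,\mathbf B,\mathbf C\in\mathsf K$ there are $\mathbf D\in\mathsf K$ and embeddings $\psi_B\colon\mathbf B\to\mathbf D$, $\psi_C\colon\mathbf C\to\mathbf D$ with $\psi_B\circ\varphi_B=\psi_C\circ\varphi_C$. Such a $\mathbf D$, with its two embeddings, is an amalgam.

For the special case we need two more names. A Brouwerian algebra is a lattice with top $1$ and an operation $\to$ such that $a\wedge b\le c$ iff $b\le a\to c$. A Heyting algebra is a Brouwerian algebra with a least element $0$ that is named as a constant. For example, the positive integers ordered by $\ge$, so that $1$ is the top, form a Brouwerian chain: $a\to c$ is the top if $a\le c$ in this order, and $c$ otherwise. It has no least element, so it is not a Heyting algebra.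

**Proposition 1.** The variety of integral residuated lattices satisfying $x^2=x$ has the AP.

**Step 1: identify the algebras.** Let $\mathbf L$ be integral with $x^2=x$. By fact 3,
$$xy\le x\wedge y=(x\wedge y)(x\wedge y)\le xy,$$
where the last inequality is monotonicity. So $xy=x\wedge y$. The product is therefore commutative, and (1) gives $x\backslash y=y/x=:x\to y$, where $\to$ satisfies the law of a Brouwerian algebra. Conversely, a Brouwerian algebra with $\cdot=\wedge$ and both residuals given by $\to$ is an integral residuated lattice with $x^2=x$. The two varieties are term-equivalent, so embeddings are the same on both sides. It remains to amalgamate Brouwerian algebras.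

**Step 2: add a bottom, to reach Heyting algebras.** For a Brouwerian algebra $\mathbf L$ let $\mathbf L_0$ be $\mathbf L$ with a new least element $0$ (even if $\mathbf L$ already has a least element). Put $a\to 0=0$ for $a\in L$, put $0\to a=1$ for all $a\in L_0$, and keep the implications between elements of $L$. We check $a\wedge b\le c\iff b\le a\to c$ in $\mathbf L_0$.

- If $a,b,c\in L$, this is the law in $\mathbf L$.
- If $b=0$, both sides hold.
- If $a=0$, the left side is $0\le c$ and the right side is $b\le 1$; both hold.
- If $c=0$ and $a,b\in L$, then $a\wedge b\in L$, so the left side fails; the right side is $b\le 0$, which fails too.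

So $\mathbf L_0$ is a Heyting algebra, and $\mathbf L$ is a Brouwerian subalgebra of it. Moreover, an embedding $h\colon\mathbf L\to\mathbf L'$ extends by $0\mapsto 0$ to a Heyting embedding $\mathbf L_0\to\mathbf L_0'$. Meets and joins with $0$ are clearly preserved; $a\to 0=0$ is sent to $0=h(a)\to 0$; $0\to a=1$ is sent to $1$; and injectivity holds because $0\notin h(L)$.

**Step 3: amalgamate and forget the bottom.** Given embeddings $\mathbf L\to\mathbf M$ and $\mathbf L\to\mathbf N$ of Brouwerian algebras, extend them to $\mathbf L_0\to\mathbf M_0$ and $\mathbf L_0\to\mathbf N_0$. The variety of Heyting algebras has the AP (L. L. Maksimova, *Craig's theorem in superintuitionistic logics and amalgamable varieties of pseudo-Boolean algebras*, Algebra i Logika 16 (1977), 643–681). So there are a Heyting algebra $\mathbf H$ and embeddings $\mathbf M_0\to\mathbf H$, $\mathbf N_0\to\mathbf H$ that agree on $\mathbf L_0$. Their restrictions to $\mathbf M$ and $\mathbf N$ are Brouwerian embeddings into the Brouwerian reduct of $\mathbf H$, and they agree on $\mathbf L$. This proves Proposition 1.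

What changes when we drop $x^2=x$? The product is no longer determined by the order, and it may fail to commute. Two known results bracket the question: the variety of commutative integral residuated lattices has the AP, as does the variety of commutative residuated lattices, while the variety of all residuated lattices does not. So suppose two integral extensions $\mathbf B,\mathbf C$ of $\mathbf A$ have no integral amalgam. Then at least one of them is noncommutative; otherwise all three algebras would be commutative and integral, and an amalgam would exist. We shall prove that such a pair does exist.

## 2. Null products, computed by hand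

To construct finite examples we need a way to avoid writing residuals by hand.

**Fact 2.** Let $L$ be a finite lattice with least element $0$ and greatest element $1$. Let $\cdot$ be an associative operation on $L$ with unit $1$ such that $z0=0=0z$, $z(p\vee q)=zp\vee zq$ and $(p\vee q)z=pz\vee qz$. Then $L$ is, in a unique way, an integral residuated lattice.

**Proof.** Fix $a,b$ and let $S=\{z: az\le b\}$. It contains $0$. It is closed under binary joins, since $a(z\vee z')=az\vee az'$. It is a down-set, since $z'\le z$ gives $az'\le az'\vee az=az$. As $L$ is finite, $S$ has a greatest element $a\backslash b$, namely the join of its members, and $az\le b\iff z\le a\backslash b$. The argument for $/$ is the mirror image. The residuals are unique because (1) describes each of them as a greatest element, and integrality holds because $1$ is the top.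

The simplest multiplication is the one that is zero whenever it can be.

**Definition (null algebra).** Let $L$ be a finite lattice with least element $0$ and greatest element $s$. Let $\mathbf N(L)$ be $L$ with a new top $1$, which is the unit, and $pq=0$ whenever $p,q\ne 1$.

**Lemma 3.** $\mathbf N(L)$ is an integral residuated lattice. For all its elements $a,b$, both $a\backslash b$ and $b/a$ equal $1$ if $a\le b$; equal $b$ if $a=1$; and equal $s$ if $a\neq 1$ and $a\not\le b$. If $L$ is a sublattice of a finite lattice $L'$ with the same least and greatest elements, then $\mathbf N(L)$ is a subalgebra of $\mathbf N(L')$.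

**Proof.** *Associativity.* Delete factors equal to $1$. If at least two factors remain in a triple product, then every bracketing gives $0$; otherwise nothing is to be shown.

*Distributivity.* The product is commutative, so one side suffices. Consider $z(p\vee q)=zp\vee zq$. It is clear for $z=1$. Let $z\ne 1$. If $p\vee q=1$, then $p=1$ or $q=1$, because $s$ is the largest element other than $1$. The left side is $z$. The right side is the join of $z$ with an element of $\{0,z\}$, so it is $z$ too. If $p\vee q\neq 1$, then $p,q\ne 1$ and both sides are $0$. Since $0$ is absorbing, Fact 2 applies.

*Residuals.* The first two cases are facts 3 and 2. If $a\ne 1$ and $a\not\le b$, then $as=0\le b$ and $a1=a\not\le b$, and $s$ is the largest element other than $1$; so $a\backslash b=s$, and $b/a=s$ by commutativity. These formulas mention only $0,s,1$ and the order, so they give the same values in $\mathbf N(L)$ and $\mathbf N(L')$; lattice operations and products agree as well.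

Two null algebras will be used throughout.

- $\mathbf A=\mathbf N(L)$ for the chain $0<t<s$. So $A=\{0,t,s,1\}$ with $0<t<s<1$.
- $\mathbf B=\mathbf N(L)$ for the four-element Boolean lattice with atoms $t,x$. So $B=\{0,t,x,s,1\}$ with $0<t,x<s<1$, $t\vee x=s$, $t\wedge x=0$.

By Lemma 3, $\mathbf A$ is a subalgebra of $\mathbf B$.

Here is an amalgamation by hand. Let $\mathbf B_1$ be the null chain $0<w<t<s<1$, another extension of $\mathbf A$. Take the lattice $\{0,w,t,x,s\}$ with $0<w<t<s$ and $0<x<s$, where $x$ joins each of $w,t$ to $s$ and meets each of them in $0$. It contains both $\{0,t,x,s\}$ and $\{0,w,t,s\}$ as sublattices with the same bounds. By Lemma 3 its null algebra contains $\mathbf B$ and $\mathbf B_1$, and they agree on $\mathbf A$. So here the two extensions coexist, and a conflict needs a $\mathbf C$ whose multiplication does something.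

## 3. A multiplier on one side is already named in $\mathbf A$

The algebra $\mathbf B$ says one thing about $\mathbf A$: the element $s$ is the join of $t$ with some $x$ that is not above $s$ and lies above $0$. What could $\mathbf C$ say about $s$ and $t$ that makes such an $x$ impossible?

The first thing to try is this. Multiplication by a fixed element preserves joins, and multiplication by an element $c\le 1$ moves everything down. So let $\mathbf C$ contain an element $c$ that kills $t$ and fixes $s$: $ct=0$ and $cs=s$. In any amalgam, writing bars for images, we would have
$$\bar s=\bar c\bar s=\bar c(\bar t\vee\bar x)=\bar c\bar t\vee\bar c\bar x\le\bar 0\vee\bar x=\bar x,$$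
which makes the images of $s$ and $x$ equal. No noncommutativity seems to be needed.

The flaw is that no such $\mathbf C$ contains $\mathbf A$ as a subalgebra. In $\mathbf C$, the equation $ct=0$ gives $c\le 0/t$. The residual $0/t$ must be the one of $\mathbf A$, which is $s$. So $c\le s$, hence $cs\le ss=0$, and $c$ does not fix $s$. This does not depend on our choice of $\mathbf A$, as the next remark shows.

**Remark 4.** Let $\mathbf A\le\mathbf B$ and $\mathbf A\le\mathbf C$ be any integral residuated lattices, let $t,s,u\in A$, and let $x\in B$ with $s=t\vee x$ and $u\le x$. If some $c\in C$ satisfies $ct\le u$ and $s\le cs$, then $s\le x$ already in $\mathbf B$.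

To see this, put $r=u/t$, which is an element of $A$ with the same value in all three algebras. In $\mathbf C$, from $ct\le u$ we get $c\le r$, so $s\le cs\le rs$. This inequality involves elements of $A$ only, so it holds in $\mathbf B$. There
$$s\le rs=rt\vee rx\le u\vee x=x,$$
using $rt=(u/t)t\le u$ and $r\le 1$. The mirror image handles $tc\le u$, $s\le sc$.

So among all elements that push $t$ below $u$ from one side there is a largest one, it belongs to $\mathbf A$, and $\mathbf B$ has already taken it into account. We need a condition on $c$ that cannot be solved for $c$ inside $\mathbf A$.

## 4. Conjugation by $c$, and the table it forces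

Multiply on both sides. The map $z\mapsto czc$ also preserves joins and moves elements down. The condition $ctc\le 0$ says $ct\le 0/c$, and $0/c$ involves $c$ itself, so it need not belong to $A$. Remark 4 no longer applies. If $\mathbf C$ is commutative there is no gain: then $ctc=c^2t$ and $csc=c^2s$, so $c^2$ acts as a multiplier on one side.

So we look for an integral $\mathbf C$ that contains $\mathbf A$ as a subalgebra and has an element $c$ with
$$csc=s,\qquad ctc=0. \tag{2}$$
Let us see what (2) forces, adding the simplifying choice $cc=c$.

- Since $s=csc\le cs\le s$, and likewise on the other side, $cs=s=sc$.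
- $c\not\le s$, because $c\le s$ would give $cs\le ss=0$.
- Put $y=ct$ and $y'=tc$. Both are at most $t$ by integrality. If $y=0$, then $c\le 0/t=s$, which was excluded; and if $y'=0$, then $c\le t\backslash 0=s$, excluded as well. So $y,y'\ne 0$.
- $cy=cct=y$ and $y'c=tcc=y'$, while $yc=ctc=0$ and $cy'=ctc=0$.
- $y$ and $y'$ are incomparable: $y\le y'$ would give $y=cy\le cy'=0$, and $y'\le y$ would give $y'=y'c\le yc=0$.
- Elements below $s$ multiply to something at most $ss=0$, hence to $0$ if $0$ is the least element.

All that is left is to choose the order as economically as possible. We let $0$ be the least element and put $y\vee y'=t$, $y\wedge y'=0$ and $s<c<1$.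

**Definition (the algebra $\mathbf C$).** $C=\{0,y,y',t,s,c,1\}$ with $0<y,y'<t<s<c<1$, where $y,y'$ are incomparable, $y\vee y'=t$ and $y\wedge y'=0$. Put $I=\{0,y,y',t,s\}$. The unit is $1$, $cc=c$, $ij=0$ for all $i,j\in I$, and

| $i$ | $0$ | $y$ | $y'$ | $t$ | $s$ |
|---|---|---|---|---|---|
| $ci$ | $0$ | $y$ | $0$ | $y$ | $s$ |
| $ic$ | $0$ | $0$ | $y'$ | $y'$ | $s$ |

So far we only know that the table is what (2) demands. We must check that it defines an integral residuated lattice, and that $\mathbf A$ sits in it with its own residuals.

## 5. The seven-element table defines an integral residuated lattice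

**Lemma 5.** $\mathbf C$ is an integral residuated lattice.

We verify the hypotheses of Fact 2. The element $0$ is absorbing, by the table.

**Step 1: associativity.** Triples that contain $1$ are trivial. Each remaining triple has entries in $\{c\}\cup I$, and each position is $c$ or an element of $I$, so there are eight patterns. Let $i,j,k\in I$ and note that $ci,ic\in I$.

- $ccc$: both bracketings are $c$.
- $cci$: since $cc=c$, we need $c(ci)=ci$. The map $i\mapsto ci$ has values $0,y,s$, and it fixes each of them.
- $icc$: we need $(ic)c=ic$. The map $i\mapsto ic$ has values $0,y',s$, and it fixes each of them.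
- $cic$: we need $(ci)c=c(ic)$. For $i=0$ both sides are $0$. For $i=y$: $(cy)c=yc=0$ and $c(yc)=c0=0$. For $i=y'$: $(cy')c=0c=0$ and $c(y'c)=cy'=0$. For $i=t$: $(ct)c=yc=0$ and $c(tc)=cy'=0$. For $i=s$: both sides are $s$.
- $cij$: $(ci)j=0$ as a product of two elements of $I$, and $c(ij)=c0=0$.
- $icj$: $(ic)j=0$ and $i(cj)=0$, both as products of two elements of $I$.
- $ijc$: $(ij)c=0c=0$ and $i(jc)=0$.
- $ijk$: both bracketings are $0$.

**Step 2: multiplication is monotone.** This is distributivity for comparable pairs: if $p\le q$, then $z(p\vee q)=zq$, and this equals $zp\vee zq$ exactly when $zp\le zq$.

- Left multiplication by $c$ sends $0,y,y',t,s,c,1$ to $0,y,0,y,s,c,c$ respectively. Right multiplication by $c$ sends them to $0,0,y',y',s,c,c$. Both lists are monotone for $0<y,y'<t<s<c<1$.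
- For $i\in I$, left multiplication by $i$ sends all of $I$ to $0$, sends $c$ to $ic$ and sends $1$ to $i$. It is monotone because $0\le ic\le i$, as the second row of the table shows. Right multiplication by $i$ is monotone because $0\le ci\le i$, by the first row.
- Multiplication by $1$ is the identity.

**Step 3: distributivity for the only incomparable pair.** This pair is $\{y,y'\}$, with join $t$. For multiplication by $c$,
$$ct=y=y\vee 0=cy\vee cy',\qquad tc=y'=0\vee y'=yc\vee y'c.$$
For multiplication by $i\in I$ all terms are $0$, and for $1$ there is nothing to show.

Fact 2 now gives Lemma 5.

## 6. $\mathbf A$ sits in both algebras with its own residuals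

**Lemma 6.** $\mathbf A$ is a subalgebra of $\mathbf B$ and of $\mathbf C$.

For $\mathbf B$ this was Lemma 3. For $\mathbf C$, the set $\{0,t,s,1\}$ is a chain that contains $1$, and products of its non-units are $0$ because $0,t,s\in I$. So it is closed under $\wedge,\vee,\cdot,1$, with the operations of $\mathbf A$. The step that defeated the first attempt is the check of the residuals $a\backslash a'$ and $a'/a$ for $a,a'\in A$.

- If $a\le a'$, both residuals are $1$ in $\mathbf A$ and in $\mathbf C$, by fact 3.
- If $a=1$, both residuals are $a'$ in $\mathbf A$ and in $\mathbf C$, by fact 2.
- The remaining pairs $(a,a')$ are $(t,0)$, $(s,0)$ and $(s,t)$. In $\mathbf A$ both residuals are $s$. In $\mathbf C$ we have $as=sa=0\le a'$, so both residuals are at least $s$. The only elements of $C$ not below $s$ are $c$ and $1$. The element $1$ is excluded because $a\not\le a'$. The element $c$ is excluded because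
$$tc=y'\not\le 0,\qquad ct=y\not\le 0,\qquad sc=cs=s\not\le 0,\qquad sc=cs=s\not\le t.$$
So both residuals are $s$ in $\mathbf C$ as well.

This proves Lemma 6, so the inclusions $\mathbf A\to\mathbf B$ and $\mathbf A\to\mathbf C$ are embeddings. The elements $y$ and $y'$ have done their job: they keep $ct$ and $tc$ away from $0$, while $ctc=0$.

## 7. Why $x$ must swallow $s$

**Theorem 7.** The variety of integral residuated lattices does not have the amalgamation property. In fact, the finite integral residuated lattices $\mathbf A\le\mathbf B$ and $\mathbf A\le\mathbf C$ above, with $|A|=4$, $|B|=5$, $|C|=7$, have no amalgam even in the class of all residuated lattices.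

**Proof.** Let $\mathbf D$ be any residuated lattice, and let $f\colon\mathbf B\to\mathbf D$, $g\colon\mathbf C\to\mathbf D$ be homomorphisms with $f|_A=g|_A$. Write $\bar z$ for the image of $z$ under $f$ or $g$; this is unambiguous because $B\cap C=A$ and the maps agree there.

From $\mathbf C$ we use $csc=s$, the equation $ctc=yc=0$, and $c\le 1$, which gives $\bar c\le 1$ in $\mathbf D$ even if $\mathbf D$ is not integral. From $\mathbf B$ we use $s=t\vee x$ and $0\le x$. Multiplication in $\mathbf D$ distributes over binary joins and is monotone, so
$$\bar s=\bar c\,\bar s\,\bar c=\bar c(\bar t\vee\bar x)\bar c=\bar c\,\bar t\,\bar c\vee\bar c\,\bar x\,\bar c=\bar 0\vee\bar c\,\bar x\,\bar c\le\bar 0\vee\bar x=\bar x. \tag{3}$$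
Since $x\le s$ in $\mathbf B$, also $\bar x\le\bar s$. Hence $f(x)=f(s)$ although $x\ne s$, so $f$ is not injective and $\mathbf D$ is not an amalgam. This proves Theorem 7.

## 8. How far the collapse reaches

In (3), $g$ did not have to be injective, and $\mathbf D$ did not have to be integral. Using the residuals once more, we obtain a stronger conclusion: nothing at all survives.

**Theorem 8.** Let $\mathbf A,\mathbf B,\mathbf C$ be as above.

1. (Total collapse.) If $\mathbf D$ is any residuated lattice and $f\colon\mathbf B\to\mathbf D$, $g\colon\mathbf C\to\mathbf D$ are homomorphisms agreeing on $A$, then $f$ and $g$ are constant with value $1$. So in the category of residuated lattices, or of integral residuated lattices, the pushout of $\mathbf B\leftarrow\mathbf A\to\mathbf C$ is trivial.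
2. (Range.) Let $\mathsf K$ be any class of residuated lattices with $\mathbf A,\mathbf B,\mathbf C\in\mathsf K$. Then $\mathsf K$ fails the AP. It also fails the weakening where only one of $\psi_B,\psi_C$ (a prescribed one) must be an embedding and the other is just a homomorphism. In particular this holds for every variety of residuated lattices containing $\mathbf B$ and $\mathbf C$. Examples are the variety of all residuated lattices, all distributive ones, all integral ones, and all integral distributive ones satisfying $x^{n+1}=x^n$ for a fixed $n\ge 2$. It also holds for the expansions of these classes by a constant denoting the least element.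
3. (Reducts.) There is no monoid $\mathbf D$ with a join-semilattice order such that multiplication distributes over binary joins, admitting an injective $f\colon B\to D$ and a map $g\colon C\to D$ that both preserve $\vee,\cdot,1$ and agree on $A$.

**Proof of part 1.** The point is to turn $\bar s\le\bar x$ into an equation about $1$, by means of a residual that $\mathbf B$ computes. By (3), $\bar s\cdot 1\le\bar x$, so $1\le\bar s\backslash\bar x=f(s\backslash x)$. In $\mathbf B$ we have $s\backslash x=s$: indeed $ss=0\le x$ and $s1=s\not\le x$, and $s$ is the largest element other than $1$. So $1\le f(s)$. As $s\le 1$, also $f(s)\le 1$, hence $f(s)=1$. Then $f(0)=f(s\cdot s)=f(s)f(s)=1$. Every $z\in B$ satisfies $0\le z\le 1$, so $1=f(0)\le f(z)\le f(1)=1$ and $f(z)=1$. Finally $g(0)=f(0)=1$, and $0\le z\le 1$ in $\mathbf C$ gives $g(z)=1$ for all $z\in C$.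

For the pushout, recall that it is an algebra $\mathbf P$ with homomorphisms from $\mathbf B$ and $\mathbf C$ agreeing on $\mathbf A$, through which every other such pair $(f,g)$ into an algebra $\mathbf D$ factors by exactly one homomorphism $\mathbf P\to\mathbf D$. We have shown that $f$ and $g$ are always constant with value $1$. The one-element algebra $\{1\}$ has exactly one homomorphism into each $\mathbf D$; the residuals are respected because $1\backslash 1=1=1/1$ by fact 2. So $f$ and $g$ factor uniquely through $\{1\}$, which is therefore the pushout. The same argument works in both categories, since $\{1\}$ is integral.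

**Proof of part 2.** Let $\mathbf D\in\mathsf K$ and let $\psi_B,\psi_C$ be homomorphisms from $\mathbf B$ and $\mathbf C$ to $\mathbf D$ that agree on $\mathbf A$. By part 1 both are constant, so neither is injective, because $\mathbf B$ and $\mathbf C$ have more than one element. So the AP fails, and so does either weakened form. A variety that contains $\mathbf B$ and $\mathbf C$ contains $\mathbf A$, which is a subalgebra of $\mathbf B$. For the examples we check three properties.

- Distributivity. Send $0,t,x,s,1$ in $\mathbf B$ to $\emptyset,\{1\},\{2\},\{1,2\},\{1,2,3\}$. Send $0,y,y',t,s,c,1$ in $\mathbf C$ to $\emptyset,\{1\},\{2\},\{1,2\},\{1,2,3\},\{1,2,3,4\},\{1,2,3,4,5\}$. In each case joins and meets become unions and intersections, so the lattice is distributive.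
- The equation $x^{n+1}=x^n$ for $n\ge 2$. In $\mathbf B$ every $z\ne 1$ has $z^2=0=z^3$, and $1$ is idempotent. In $\mathbf C$ every $z\in I$ has $z^2=0=z^3$, and $c$ and $1$ are idempotent. So $z^2=z^3$ always, and multiplying repeatedly by $z$ gives $z^n=z^{n+1}$ for all $n\ge 2$.
- The constant for the least element. All three algebras have the same least element $0$, so the inclusions preserve it. Homomorphisms of the expanded algebras are in particular homomorphisms of residuated lattices, so part 1 applies to them.

**Proof of part 3.** We check that (3) uses no more than what is assumed. The maps preserve products and agree on $A$, so $\bar c\bar s\bar c=g(csc)=g(s)=\bar s$ and $\bar c\bar t\bar c=g(ctc)=g(0)=f(0)=\bar 0$. Preservation of $\vee$ by $f$ gives $\bar s=\bar t\vee\bar x$. The inequality $0\le x$ says $0\vee x=x$, and $c\le 1$ says $c\vee 1=1$; so $\bar 0\le\bar x$ and $\bar c\le 1$. Distributivity over binary joins in $\mathbf D$ gives the middle equality in (3), and it also gives monotonicity, hence $\bar c\bar x\bar c\le\bar x$. So (3) holds and $\bar s\le\bar x$. Since $x\vee s=s$, also $\bar x\le\bar s$. Thus $f(x)=f(s)$, and $f$ is not injective.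

This proves Theorem 8.

## 9. Exactly one exponent allows amalgamation

We can now set the easy case from the beginning beside the counterexample. Idempotence is the equation $x^{n+1}=x^n$ with $n=1$, and $\mathbf A,\mathbf B,\mathbf C$ satisfy it for every larger $n$.

**Theorem 9.** For $n\ge 1$, the variety of integral residuated lattices satisfying $x^{n+1}=x^n$ has the AP if and only if $n=1$.

**Proof.** For $n=1$ the variety consists of the integral residuated lattices with $x^2=x$, and it has the AP by Proposition 1. For $n\ge 2$ the algebras $\mathbf B$ and $\mathbf C$ belong to the variety: they are integral by Lemmas 3 and 5, and they satisfy $x^{n+1}=x^n$ by the computation in the proof of Theorem 8, part 2. So that part applies, and the AP fails. This proves Theorem 9.
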